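# Quasiregular elements of strongly right alternative rings form a Bol loop

## 1. A multiplication ring that splits as $J\oplus I$

A *ring* in these notes is an abelian group with a biadditive product; associativity is not assumed unless stated. In products, juxtaposition binds more tightly than the dot, so $xy\cdot z$ means $(xy)z$.

Let $R$ be a ring with unity $1$ in which
$$(xy\cdot z)y=x(yz\cdot y)\qquad\text{for all }x,y,z\in R. \tag{1}$$
Write maps on the right, compose them from left to right, and let $R(y):r\mapsto ry$ be right multiplication by $y$. Read as a statement about what happens to $x$, identity (1) says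
$$R(y)R(z)R(y)=R(yz\cdot y). \tag{2}$$
A product $R(x)R(y)$ is in general not a right multiplication, but a palindromic product $R(y)R(z)R(y)$ is one. We build an associative ring that keeps track of products of right multiplications and in which words can also be reversed.

**Construction.** For $x\in R$ put $\hat x=(R(x),R(x))\in \operatorname{End}(R,+)\times\operatorname{End}(R,+)^{op}$, and let $A$ be the subring generated by all $\hat x$. It is associative. Its identity is $\hat 1$, which we write $1$.

* The product is $(\alpha_1,\alpha_2)(\beta_1,\beta_2)=(\alpha_1\beta_1,\beta_2\alpha_2)$. Exchanging the coordinates therefore reverses products: the exchange of $(\alpha_1\beta_1,\beta_2\alpha_2)$ is $(\beta_2\alpha_2,\alpha_1\beta_1)=(\beta_2,\beta_1)(\alpha_2,\alpha_1)$. It fixes each generator $\hat x$, so it maps $A$ to $A$. We obtain an involution $*$ of $A$ with $(\alpha\beta)^*=\beta^*\alpha^*$ and $\hat x^*=\hat x$.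
* $A$ acts on $R$ from the right through the first coordinate, and we write $r\cdot\alpha$. In particular $1\cdot\hat x=x$.
* Put $J=\{\hat x:x\in R\}$ and $I=\{\alpha\in A:1\cdot\alpha=0\}$.

$J$ is an additive subgroup, its elements are fixed by $*$, and $1\in J$. $I$ is a right ideal: if $1\cdot\alpha=0$, then $1\cdot\alpha\beta=(1\cdot\alpha)\cdot\beta=0$. If $\hat x\in I$, then $x=1\cdot\hat x=0$, so $J\cap I=0$. For any $\alpha\in A$, the element $\alpha-\widehat{1\cdot\alpha}$ sends $1$ to $0$, so it lies in $I$. Therefore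
$$A=J\oplus I .$$
Let $\pi:A\to J$ be the projection with kernel $I$, that is, $\pi(\alpha)=\widehat{1\cdot\alpha}$.

**Example (associative $R$).** Here $R(x)R(y)=R(xy)$, so $\hat x\hat y=(R(xy),R(yx))$. A general element of $A$ is $(R(p),R(q))$, where $p$ is a sum of words and $q$ is the sum of the reversed words. Such an element lies in $I$ exactly when $p=0$. For instance $\hat x\hat y-\widehat{xy}=(0,R(yx-xy))\in I$. Its image under $*$ is $(R(yx-xy),0)$, which is not in $I$ unless $xy=yx$. So $I$ need not be stable under $*$.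

**Lemma 1 (rules of calculation).** Let $\alpha,\beta\in A$ and $x,y,z\in R$.

* (P1) $\pi(\alpha\beta)=\pi(\pi(\alpha)\beta)$.
* (P2) Two elements of $J$ with the same image under $\pi$ are equal, and an element of $J\cap I$ is $0$.
* (P3) $\hat x\hat y\hat x=\widehat{xy\cdot x}\in J$. Hence also $\hat x^2$, $\hat x\hat y+\hat y\hat x$ and $\hat x\hat y\hat z+\hat z\hat y\hat x$ lie in $J$.
* (P4) $\pi(\hat x\hat y)=\widehat{xy}$.

*Proof.* (P1): $\alpha\beta-\pi(\alpha)\beta=(\alpha-\pi(\alpha))\beta\in I$, because $I$ is a right ideal. (P2) restates $J\cap I=0$. (P3): both coordinates of $\hat x\hat y\hat x$ equal $R(x)R(y)R(x)$, so (2) applies. Expanding $(\hat x+\hat z)\hat y(\hat x+\hat z)\in J$ and removing $\hat x\hat y\hat x$ and $\hat z\hat y\hat z$ gives $\hat x\hat y\hat z+\hat z\hat y\hat x\in J$. Taking $y=1$ in $\hat x\hat y\hat x$ gives $\hat x^2\in J$, and taking $z=1$ in the linearized form gives $\hat x\hat y+\hat y\hat x\in J$. (P4): $1\cdot\hat x\hat y=xy$. $\square$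

We identify $R$ with $J$ through $x\mapsto\hat x$. From now until Section 10, juxtaposition means the product in $A$, and **the product of $R$ is $\pi(xy)$**. Rule (P1) allows us to insert or remove $\pi$ on the *left* factor of a product inside $\pi$. There is no such rule on the right, since $I$ is only a right ideal.

What is this for? Take two invertible elements $a,c$ of $R$. Is their product in $R$ invertible? In the associative ring $A$ the product $ac$ has the inverse $c^{-1}a^{-1}$ once $a$ and $c$ are invertible there. But the product in $R$ is $\pi(ac)$, and $\pi$ does not respect inverses. We shall prove that $\pi(ac)$ still has an inverse, and that the inverse lies in $J$. Again and again we shall produce an element that lies in $J$ because it is symmetric and in $I$ because of its leftmost factors. Such an element is $0$.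

## 2. Quasiregular elements, Bol loops, and three theorems

**Definitions.** A *magma* is a set with a binary operation. It is a *loop* if it has a neutral element $1$ and all right translations $x\mapsto xa$ and all left translations $x\mapsto ax$ are bijections. A *Bol magma* is a magma satisfying (1); a *Bol loop* is a loop that is a Bol magma; a *Moufang loop* is a Bol loop with $x\cdot yx=xy\cdot x$ (the flexible law).

A ring is *right alternative* if $xy\cdot y=xy^2$, and *strongly right alternative* if moreover its multiplication satisfies (1). It is *alternative* if it is right alternative and also $x\cdot xy=x^2y$. In a ring with $1$, putting $z=1$ in (1) gives right alternativity, so the rings of Section 1 are exactly the strongly right alternative rings with $1$.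

In a ring $R$, with or without $1$, put $x\circ y=x+y+xy$. An element $x$ is *quasiregular* if some $x'$ satisfies $x\circ x'=x'\circ x=0$. Let $\mathcal Q(R)$ be the set of quasiregular elements.

If $R$ is associative, then $(\mathcal Q(R),\circ)$ is a group; if $R$ is alternative, it is a Moufang loop; and if $R$ is strongly right alternative, then $(R,\circ)$ is a Bol magma with neutral element $0$. The paper "Strongly right alternative rings and Bol loops" by Michael Kinyon and J.D. Phillips, arXiv:math/0508005 (2005), is the source of the question: *in a strongly right alternative ring, is $(\mathcal Q(R),\circ)$ a Bol loop?* In plain words: do the elements that are invertible for $\circ$ form a set closed under $\circ$, in which all equations $x\circ a=b$ and $a\circ x=b$ are uniquely solvable?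

**Example (a strongly right alternative ring that is not alternative).** Let $k$ be a field, let $E=M_2(k)\oplus k^2$ with column vectors in $k^2$, and put
$$(a+m)(b+n)=ab+bm\qquad(a,b\in M_2(k),\ m,n\in k^2).$$
Take $x=a+m$, $y=b+n$, $z=c+w$. A right factor acts only through its matrix part. Hence $(xy\cdot z)y=abcb+bcb\,m$, while $yz\cdot y$ has matrix part $bcb$, so $x(yz\cdot y)=abcb+bcb\,m$ as well. In the same way $xy\cdot y=ab^2+b^2m=xy^2$. So $E$ is strongly right alternative. On the other hand $x\cdot xy=a^2b+ab\,m$ and $x^2y=a^2b+ba\,m$, so $E$ is not alternative. Also $xy\cdot x=aba+ab\,m$ and $x\cdot yx=aba+ba\,m$, so the flexible law fails.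

Write $[A,m]$ for $a+m$ with $A=1+a$. Then $\circ$ becomes
$$[A,m]\,[B,n]=[AB,\ n+Bm], \tag{3}$$
because $m+n+bm=n+Bm$. The neutral element is $[1,0]$. If $[A,m]$ has a two-sided inverse, then $A$ is invertible. If $A$ is invertible, then $[A^{-1},-A^{-1}m]$ is a two-sided inverse. So $\mathcal Q(E)$ consists of the $[A,m]$ with $A\in GL_2(k)$. It is closed under (3), and for fixed $[A,m]$ or fixed $[B,n]$ formula (3) is a bijection in the other variable. The answer is yes for $E$, by inspection.

**Theorem A.** Let $R$ be a strongly right alternative ring with $1$, and let $U(R)=\{a:\exists b,\ ab=ba=1\}$. Then $(U(R),\cdot)$ is a Bol loop. For $a,c\in U(R)$,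
$$(ac)^{-1}=\bigl(c^{-1}\cdot[(a^{-1}\cdot ca)\cdot a^{-1}]\bigr)\cdot c^{-1}.$$

**Theorem B.** For every strongly right alternative ring $R$, $(\mathcal Q(R),\circ)$ is a Bol loop.

**Theorem C.** Let $R$ be strongly right alternative and $x,y\in R$.

1. $x\in\mathcal Q(R)$ if and only if $(x\circ z)\circ x=0$ for some $z\in R$.
2. $x\in\mathcal Q(R)$ if and only if both $r\mapsto r\circ x$ and $r\mapsto x\circ r$ are bijections of $R$. So $\mathcal Q(R)$ is exactly the set of elements whose two $\circ$-translations on $R$ are bijective.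
3. $(x\circ y)\circ x\in\mathcal Q(R)$ if and only if $x,y\in\mathcal Q(R)$.
4. If two of $x,\ y,\ x\circ y$ lie in $\mathcal Q(R)$, so does the third.

If $R$ has $1$, the analogous statements hold for $U(R)$ and $\cdot$.

No hypothesis on cardinality or characteristic is made.

## 3. Adjoining a unity

This section turns quasiregular elements into invertible ones. Let $R$ be strongly right alternative and let $R^\#=\mathbb Z\oplus R$ be $R$ with a unity adjoined.

**$R^\#$ is right alternative.** The law is additive in $x$. For $x\in\mathbb Z$ it is trivial. For $x\in R$ and $y=\eta+y_0$ with $\eta\in\mathbb Z$, $y_0\in R$, both $xy\cdot y$ and $xy^2$ equal $\eta^2x+2\eta\,xy_0+xy_0^2$, where right alternativity of $R$ is used for the last term.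

**$R^\#$ satisfies (1).** Put $\Phi(x,y,z)=(xy\cdot z)y-x(yz\cdot y)$. This is additive in $x$ and in $z$, and quadratic in $y$. It vanishes for $x\in\mathbb Z$ trivially, and for $z\in\mathbb Z$ by right alternativity of $R^\#$. For $x,z\in R$ and $y=\eta+y_0$,
$$\Phi(x,y,z)=\eta^2\Phi(x,1,z)+\eta\bigl[(xz)y_0+(xy_0)z-x(zy_0+y_0z)\bigr]+\Phi(x,y_0,z).$$
The first and last terms vanish. The bracket vanishes because replacing $y$ by $y_0+z$ in $xy\cdot y=xy^2$ gives $(xy_0)z+(xz)y_0=x(y_0z+zy_0)$ in $R$.

**Quasiregular means invertible.** Since $(1+x)(1+y)=1+x\circ y$, the map $x\mapsto1+x$ is an isomorphism $(R,\circ)\to(1+R,\cdot)$. The map $R^\#\to R^\#/R=\mathbb Z$ is a ring homomorphism that sends $1+R$ to $1$, so it sends a two-sided inverse of an element of $1+R$ to $1$ as well. Such an inverse therefore lies in $1+R$. Hence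
$$x\in\mathcal Q(R)\iff 1+x\in U(R^\#). \tag{4}$$

Until Section 10 we assume that $R$ has $1$, with $A,J,I,\pi$ as in Section 1.

## 4. Invertibility in $R$ and invertibility in $A$

The definition of $U(R)$ uses the product $\pi(ab)$. To compute in $A$ we need the stronger statement $ab=1$ in $A$.

**Lemma 2.** Let $a,b\in J$ with $\pi(ab)=\pi(ba)=1$. Then $ab=ba=1$ in $A$. Consequently $U:=U(R)$ is the set of $a\in J$ that are invertible in $A$ with $a^{-1}\in J$; inverses are unique; and for $a\in U$ the map $R(a)$ is bijective with inverse $R(a^{-1})$.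

*Proof.* By (P3), $b^2\in J$ and $ab^2a\in J$. By (P1), $\pi(ab^2)=\pi(\pi(ab)b)=\pi(b)=b$, so $\pi(ab^2a)=\pi(\pi(ab^2)a)=\pi(ba)=1$. By (P2), $ab^2a=1$. So $a$ has the left inverse $ab^2$ and the right inverse $b^2a$ in $A$; it is invertible. Next, $aba\in J$ and $\pi(aba)=\pi(\pi(ab)a)=\pi(a)=a$, so $aba=a$ by (P2). Canceling $a$ gives $ab=ba=1$. Conversely, if $a,b\in J$ and $ab=ba=1$ in $A$, then $\pi(ab)=\pi(ba)=1$. Uniqueness holds in $A$. The first coordinate of $aa^{-1}=a^{-1}a=1$ says $R(a)R(a^{-1})=R(a^{-1})R(a)=\mathrm{id}$. $\square$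

## 5. The only possible inverse of a product, and why it is one-sided at first

**The guess $c^{-1}a^{-1}$ fails.** In an associative ring $(ac)^{-1}=c^{-1}a^{-1}$. In the example $E$, take $[A,0]$ and $[C,w]$. By (3) the inverse of $[A,0][C,w]=[AC,w]$ is $[C^{-1}A^{-1},-C^{-1}A^{-1}w]$, whereas
$$[C,w]^{-1}[A,0]^{-1}=[C^{-1},-C^{-1}w]\,[A^{-1},0]=[C^{-1}A^{-1},-A^{-1}C^{-1}w].$$
With $A=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, $C=\begin{pmatrix}1&0\\1&1\end{pmatrix}$ and $w=\begin{pmatrix}1\\0\end{pmatrix}$ we get $C^{-1}A^{-1}w=\begin{pmatrix}1\\-1\end{pmatrix}$ and $A^{-1}C^{-1}w=\begin{pmatrix}2\\-1\end{pmatrix}$, which differ over every field.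

**The right candidate.** Fix $a,c\in U$ for Sections 5–9. Put
$$u=\pi(ac),\qquad v=\pi(ca),\qquad G=(ac)^{-1}=c^{-1}a^{-1},\qquad H=(ca)^{-1}=a^{-1}c^{-1}=G^* .$$
Since $ac+ca\in J$, we have $u+v=\pi(ac+ca)=ac+ca$. Put
$$d=GvH=c^{-1}(a^{-1}va^{-1})c^{-1},\qquad d'=HuG=a^{-1}(c^{-1}uc^{-1})a^{-1}.$$
Both lie in $J$ by (P3). Interchanging $a$ and $c$ interchanges $u\leftrightarrow v$, $G\leftrightarrow H$, $d\leftrightarrow d'$. We refer to this as *the symmetry*.

**Step 1. For $x\in J$: $\pi(ux)=0$ implies $x=0$; and $\pi(ux)=1$ if and only if $x=d$.** This step finds every right inverse of $u$ in $R$.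

By (P1), $\pi(acx)=\pi(\pi(ac)x)=\pi(ux)$. If this is $0$, then $acx\in I$, and as $I$ is a right ideal, $acxca\in I$. But $acxca=a(cxc)a\in J$. So $acxca=0$, and $x=0$ because $ac$ and $ca$ are invertible in $A$. If instead $\pi(ux)=1$, then $\pi(acxca)=\pi(\pi(acx)ca)=\pi(ca)=v$. Since $acxca\in J$, we get $acxca=v$, that is, $x=GvH=d$. Finally $d$ works: $\pi(ud)=\pi(acd)=\pi(acGvH)=\pi(vH)=\pi(\pi(ca)H)=\pi(caH)=1$.

So in $R$ the product $u=a\cdot c$ has exactly one right inverse, $d$. In the language of $R$ it is the element displayed in Theorem A. In the example above, the formula gives step by step $ca=[CA,Aw]$, $a^{-1}\cdot ca=[A^{-1}CA,Aw]$, $(a^{-1}\cdot ca)a^{-1}=[A^{-1}C,w]$, then multiplication by $c^{-1}$ on the left gives $[C^{-1}A^{-1}C,\,w-A^{-1}w]$, and multiplication by $c^{-1}$ on the right gives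
$$[C^{-1}A^{-1},\,-C^{-1}w+C^{-1}(w-A^{-1}w)]=[C^{-1}A^{-1},-C^{-1}A^{-1}w],$$
as it should.

**What is missing.** By Lemma 2, $u\in U$ as soon as $\pi(du)=1$, that is, $d\cdot u=1$ in $R$. The natural argument is to put $g=1-d\cdot u\in R$ and compute, in $R$,
$$u\cdot g=u-u\cdot(d\cdot u),$$
hoping to reach $u-(u\cdot d)\cdot u=0$ and then to use Step 1 to get $g=0$. This works if $R$ is flexible. In particular it works if $R$ is alternative: the linearized right alternative law $(xy)z+(xz)y=x(yz+zy)$ with $z=x$ reads $(xy)x-x(yx)=x(xy)-x^2y$, and the right side is $0$. In a strongly right alternative ring this is where it stops: $(u\cdot d)\cdot u$ and $u\cdot(d\cdot u)$ may not be exchanged by any law at hand, and flexibility fails in $E$.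

**The finite case.** If $R$ is finite, one can finish at once. Induction using $u^n=u\,u^{n-2}u$ and (P3) shows that all powers of $u$ in $A$ lie in $J$, so the commutative subring $\mathbb Z[u]$ of $A$ is contained in $J$ and is finite. For $x\in\mathbb Z[u]$ we have $ux\in J$, so $ux=\pi(ux)$. By Step 1 multiplication by $u$ is injective on $\mathbb Z[u]$, hence surjective, and $uw=wu=1$ for some $w\in\mathbb Z[u]\subseteq J$. So $u\in U$. For infinite $R$, injectivity does not give surjectivity, and this argument stops as well.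

We therefore stop working with $d\cdot u$ in $R$ and study $1-ud$ and $1-du$ in $A$, where they turn out to be idempotents.

## 6. The idempotents $e=1-ud$ and $f=1-du$

**Step 2. $udu=u$ and $dud=d$ in $A$.** This step turns the one-sided information $\pi(ud)=1$ into equations in $A$.

We have $udu\in J$ and $\pi(udu)=\pi(\pi(ud)u)=\pi(u)=u$, so $udu=u$. Also $dud\in J$, and $\pi(u\cdot dud)=\pi(\pi(ud)\,ud)=\pi(ud)$. So $\pi(u(dud-d))=0$, and Step 1 gives $dud=d$.

Put
$$e=1-ud,\qquad f=1-du=e^* .$$
Since $(ud)(ud)=ud$ and $(du)(du)=du$, these are idempotents. Step 2 and $\pi(ud)=1$ give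
$$eu=0,\quad uf=0,\quad de=0,\quad fd=0,\quad e\in I. \tag{5}$$
By the symmetry, $e'=1-vd'$ and $f'=1-d'v=e'^*$ are idempotents with $e'v=vf'=d'e'=f'd'=0$ and $e'\in I$. The aim is now $e=0$: then $f=e^*=0$ and $ud=du=1$.

**Step 3. For all $x\in J$:**
$$ex+xf\in J,\qquad fx+xe\in J,\qquad exf=0,\qquad fxe=0. \tag{6}$$
**In particular $ef=fe=0$.** This step supplies the symmetric combinations on which the $J\cap I$ argument feeds.

First, $ex+xf=2x-(udx+xdu)$ and $fx+xe=2x-(dux+xud)$, and both lie in $J$ by (P3). Next,
$$exf=x-(udx+xdu)+u(dxd)u\in J ,$$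
and $exf\in I$ because $e\in I$; so $exf=0$. Finally
$$fxe=x-(dux+xud)+d(uxu)d\in J,$$
and $u\cdot fxe=0$ because $uf=0$; so $fxe=0$ by Step 1. Take $x=1$ for the last claim.

By the symmetry, (6) also holds with $e',f'$ in place of $e,f$; we call this (6$'$).

**The obstruction, made visible in $A$.** Taking $x=1$ in (6), $e+f\in J$, and $\pi(e+f)=\pi(f)=1-\pi(du)$. So $e+f$ is exactly the element $g=1-d\cdot u$ of Section 5. Moreover $u\cdot g=\pi(u(e+f))=\pi(ue)$, because $uf=0$. The element
$$\eta=\pi(ue)\in J \tag{7}$$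
is thus the quantity at which the direct argument stopped. We shall not show $\eta=0$ directly; instead we show that $\eta$ is annihilated by enough elements to be harmless.

## 7. Factoring all four idempotents through one element

**Step 4.** This step ties $e,f$ to $e',f'$. Put
$$L=e\,ca,\qquad K=L^*=ac\,f .$$
Since $d=GvH$ and $H=(ca)^{-1}$, we have $L=ca-udca=ca-uGv$. Since $d'=HuG$, also $ca\,f'=ca-ca\,HuGv=ca-uGv$. So $L=ca\,f'$. Applying $*$ gives $K=ac-vHu=e'ac$. Because $G=(ac)^{-1}$ and $H=(ca)^{-1}$,
$$e=LH,\qquad f'=HL,\qquad f=GK,\qquad e'=KG, \tag{8}$$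
$$L=eL=Lf',\qquad K=Kf=e'K,\qquad L,K\in I. \tag{9}$$
The memberships hold because $L=e\,ca$ and $K=e'ac$ with $e,e'\in I$. Moreover, for all $z\in J$,
$$LzK=0,\qquad KzL=0. \tag{10}$$
For the first, let $x=c(aza)c\in J$. Then $HxG=a^{-1}c^{-1}\,cazac\,c^{-1}a^{-1}=z$, so (6) gives $0=exf=LHxGK=LzK$. For the second, (6) gives $0=fze=G(KzL)H$, and $G,H$ are invertible.

So $e=0$ is equivalent to $L=0$. The element $L+K$ lies in $I$ and is fixed by $*$. If we prove

* $eK=0$ (Section 8), and
* $K+L=0$ (Section 9),

then $L=eL=-eK=0$ and we are done.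

## 8. The product $eK$ vanishes

**Step 5. $e\eta=0=\eta f$, and $eb\eta=0=\eta bf$ for all $b\in J$.** This step controls the obstruction $\eta$ of (7).

By (6), $e\eta+\eta f\in J$. Since $e\in I$, its image under $\pi$ is $\pi(\eta f)=\pi(\pi(ue)f)=\pi(uef)=0$. So $e\eta+\eta f=0$. Multiply on the left by $e$: as $e\eta f=0$, we get $e\eta=0$, and then $\eta f=0$.

Now let $b\in J$ and apply (6) to $\eta b+b\eta\in J$. The terms $e\eta b$ and $b\eta f$ vanish, so $eb\eta+\eta bf\in J$. Its image under $\pi$ is $\pi(\eta bf)=\pi(uebf)=0$, because $ebf=0$. So $eb\eta+\eta bf=0$. Multiplying on the left by $e$ and using $e\eta=0$ gives $eb\eta=0$, and then $\eta bf=0$.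

Put
$$S=eK=e\,ac\,f .$$
By (6), $e(ac+ca)f=0$, so $S^*=e\,ca\,f=-S$. Also $S=eS=Sf$ and $S\in I$. Consequently
$$fS=feS=0,\qquad Se=Sfe=0,\qquad dS=deS=0. \tag{11}$$

The plan is to express $uS-Su=uS+(uS)^*$ in terms of $\eta$. This element is fixed by $*$, but that alone does not put it into $J$; Step 7 does that.

**Step 6. $L\eta+\eta K\in J$, and $\pi(L\eta+\eta K)=\pi(uS)$.** This step produces an element of $J$ with a prescribed image under $\pi$.

By (P3), $ca\eta+\eta ac\in J$. By (6) so is
$$e(ca\eta+\eta ac)+(ca\eta+\eta ac)f=L\eta+e\eta\,ac+ca\,\eta f+\eta K=L\eta+\eta K,$$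
using Step 5. As $L\in I$, the image under $\pi$ is $\pi(\eta K)=\pi(\eta\,acf)=\pi(ue\,acf)=\pi(uS)$.

**Step 7. $uS-Su\in J$.** This step provides the second element of $J$, to be compared with the first.

Let $p=fu+ue$, which lies in $J$ by (6). Then $ep=efu+eue=0$ and $pf=fuf+uef=0$, by $ef=0$ and (5). Since $acp+pca\in J$, (6) shows that
$$\psi:=e(acp+pca)+(acp+pca)f=e\,acp+pca\,f$$
lies in $J$. Insert $p=fu+ue$. We have $e\,ac\,fu=Su$ and $ue\,ca\,f=uS^*=-uS$, so
$$\psi=Su-uS+e\,acue+fuca\,f .$$
Now compute $f\psi+\psi e$, which is in $J$ by (6).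

* In $f\psi$: $fSu=0$ by (11); $fuS=(fue)S=0$ by (6); $fe\,acue=0$ by $fe=0$; and $f\cdot fuca\,f=fuca\,f$. So $f\psi=fuca\,f$.
* In $\psi e$: $Sue=S(fue)=0$ by (6); $uSe=0$ by (11); $fuca\,fe=0$; and $e\,acue\cdot e=e\,acue$. So $\psi e=e\,acue$.

Hence $fuca\,f+e\,acue\in J$. Subtracting this from $\psi$ leaves $Su-uS\in J$.

**Step 8. $S=0$.** Here the two elements are compared and the obstruction is removed.

Since $S\in I$, we have $\pi(Su)=0$, so $\pi(uS-Su)=\pi(uS)=\pi(L\eta+\eta K)$ by Step 6. Both elements lie in $J$, by Steps 6 and 7, so (P2) gives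
$$uS-Su=L\eta+\eta K. \tag{12}$$
Multiply on the left by $ed$. On the left side, $edu=e(1-f)=e$ because $ef=0$, so $ed\,uS=eS=S$; and $ed\,Su=0$ because $dS=0$. On the right side, $dL=deL=0$; and $ed\eta=0$ by Step 5 with $b=d$. So $S=0$. $\square$

## 9. The sum $K+L$ vanishes, and products of units are units

**Step 9. $ee'=0$, $f'f=0$, and $exf'=0=e'xf$ for all $x\in J$.** This step gives the orthogonality between primed and unprimed idempotents that the last computation needs.

By (8), $ee'=eKG=SG=0$, and $f'f=(ee')^*=0$. For $x\in J$, (6$'$) gives $e'x+xf'\in J$, and then (6) gives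
$$e(e'x+xf')+(e'x+xf')f=exf'+e'xf\in J .$$
This element also lies in $I$, since $e,e'\in I$. So it is $0$. Multiplying on the left by $e$ and using $ee'=0$ gives $exf'=0$, and hence $e'xf=0$.

**Step 10. $K+L=0$.** Since $K+L\in I$, it suffices to show $K+L\in J$. By (9), $K=e'K=e'acf$ and $L=Lf'=ecaf'$, so we form products in which $ac$ stands between $e'$ and $f$, and $ca$ between $e$ and $f'$.

By (6$'$) and (6), the elements
$$\kappa_1=e'a+af',\qquad \kappa_2=ec+cf$$
lie in $J$. Hence $r=\kappa_1\kappa_2+\kappa_2\kappa_1\in J$. From (8), with $G=c^{-1}a^{-1}$ and $H=a^{-1}c^{-1}$,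
$$e'a=KGa=Kc^{-1},\quad ec=LHc=La^{-1},\quad af'=aHL=c^{-1}L,\quad cf=cGK=a^{-1}K.$$
By (10), used with $z=c^{-1}$ and $z=a^{-1}$,
$$e'a\cdot ec=Kc^{-1}La^{-1}=0,\qquad af'\cdot cf=c^{-1}La^{-1}K=0 .$$
Applying $*$ to these two equations gives $cf\cdot af'=0$ and $ec\cdot e'a=0$. Of the eight terms of $r$, four vanish, and
$$r=e'acf+ecaf'+af'ec+cfe'a=K+L+af'ec+cfe'a .$$
By (6$'$), $e'r+rf'\in J$. Compute it with these facts: $e'K=K$ and $Lf'=L$ by (9); $e'af'=0$ by (6$'$); $e'cf=0$ and $ecf'=0$ by Step 9. We get
$$e'r=K+e'L+(e'af')ec+(e'cf)e'a=K+e'L,$$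
$$rf'=Kf'+L+af'(ecf')+cf(e'af')=Kf'+L.$$
By (8), $e'L=KGL$ and $Kf'=KHL$, so
$$e'r+rf'=K+L+K(G+H)L=K+L,$$
where the last equality holds by (10), since $G+H=c^{-1}a^{-1}+a^{-1}c^{-1}\in J$. Thus $K+L\in J\cap I=0$.

**Step 11. $u\in U$ and $u^{-1}=d$.** This is the conclusion we were after. By Step 10, (9) and Step 8, $L=eL=-eK=-S=0$. So $e=LH=0$ by (8), and $f=e^*=0$. That is, $ud=du=1$ in $A$ with $d\in J$, and Lemma 2 gives $u\in U$ with
$$u^{-1}=d=c^{-1}\bigl(a^{-1}\,\pi(ca)\,a^{-1}\bigr)c^{-1}. \tag{13}$$
In $R$, (P4) identifies $\pi(ca)$ with the product $ca$, and (P3) identifies $a^{-1}\,\pi(ca)\,a^{-1}$ with $(a^{-1}\cdot ca)\cdot a^{-1}$. Applying (P3) once more, (13) is the formula of Theorem A. We have proved: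

**Proposition 3.** If $a,c\in U(R)$, then their product in $R$ lies in $U(R)$, with inverse given by the formula of Theorem A. $\square$

## 10. Division in $U(R)$ and in $\mathcal Q(R)$

From here on, juxtaposition is multiplication in $R$ again, unless a computation is said to take place in $A$.

**Proof of Theorem A.** $U=U(R)$ contains $1$, is closed under inverses by definition and under products by Proposition 3, and satisfies (1). It remains to treat the translations.

*Right translations.* For $a\in U$ the maps $R(a)$ and $R(a^{-1})$ are inverse to each other on $R$ by Lemma 2, and both map $U$ into $U$ by Proposition 3. So $R(a)$ restricts to a bijection of $U$.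

*Left translations.* Let $a\in U$ and $b\in R$. We claim that the equation $ax=b$ has exactly one solution in $R$, namely
$$x=(a^{-1}\cdot ba)\cdot a^{-1}. \tag{14}$$
It is a solution: by (1) with $a,\,a^{-1},\,ba$ in the roles of $x,y,z$,
$$a\bigl((a^{-1}\cdot ba)a^{-1}\bigr)=\bigl((aa^{-1})(ba)\bigr)a^{-1}=(ba)a^{-1}=b .$$
It is the only one: if $ax=b$, then by (1) with $a^{-1},\,a,\,x$ in the roles of $x,y,z$,
$$xa=((a^{-1}a)x)a=a^{-1}((ax)a)=a^{-1}(ba),$$
and applying $R(a^{-1})$ gives (14). If $b\in U$, then (14) lies in $U$ by Proposition 3. So left translations of $U$ are bijections, and $U$ is a Bol loop. The formula for $(ac)^{-1}$ is in Proposition 3. $\blacksquare$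

**Proof of Theorem B.** Let $R$ be strongly right alternative. By Section 3, Theorem A applies to $R^\#$. The set $U(R^\#)\cap(1+R)$ contains $1$. It is closed under products, since $(1+x)(1+y)=1+x\circ y$, and under inverses, by Section 3. It is therefore closed under right division $b\mapsto ba^{-1}$ and under (14), so it is a Bol loop. By (4), $x\mapsto1+x$ is an isomorphism of $(\mathcal Q(R),\circ)$ onto it. $\blacksquare$

## 11. Recognizing quasiregular elements

**Proof of Theorem C for rings with $1$.** We prove the four statements with $U=U(R)$ and $\cdot$ in place of $\mathcal Q(R)$ and $\circ$. In (1) and (3) we compute in $A$. By (P3) a product $(a\cdot z)\cdot a$ in $R$ is the element $aza$ of $A$, so an equation between such a product and an element of $R$ holds in $R$ if and only if it holds in $A$.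

*(1) $a\in U$ if and only if $aza=1$ for some $z\in J$.* If $a\in U$, take $z=(a^{-1})^2\in J$. Conversely, let $aza=1$ with $z\in J$. Then $az$ is a left inverse and $za$ a right inverse of $a$ in $A$, so $a$ is invertible and $a^{-1}=za=az$. Hence
$$a^{-1}=a^{-1}\,a\,a^{-1}=(za)\,a\,(az)=z\,a^3z .$$
Since $a^3=a\cdot a\cdot a\in J$ by (P3), also $za^3z\in J$. So $a\in U$.

*(2) $a\in U$ if and only if right and left translation by $a$ are bijections of $R$.* If $a\in U$, then $R(a)$ is bijective by Lemma 2 and left translation by $a$ is bijective by (14). Conversely, let both be bijective, and choose $b\in R$ with $ab=1$. By (2) of Section 1, $R(a)=R(ab\cdot a)=R(a)R(b)R(a)$. Canceling the bijection $R(a)$ gives $R(b)=R(a)^{-1}$, so $ba=1\cdot R(b)R(a)=1$. Thus $a\in U$.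

*(3) $aca\in U$ if and only if $a,c\in U$.* If $a,c\in U$, then $w=aca\in J$ is invertible in $A$ with $w^{-1}=a^{-1}c^{-1}a^{-1}\in J$. Conversely, let $a,c\in J$ and $w=aca\in U$. In $A$ the element $a$ has the left inverse $w^{-1}ac$ and the right inverse $caw^{-1}$. So it is invertible, and both equal $a^{-1}$. Hence
$$a^{-1}=a^{-1}\,a\,a^{-1}=(caw^{-1})\,a\,(w^{-1}ac)=c\bigl(a(w^{-1}aw^{-1})a\bigr)c\in J ,$$
so $a\in U$. Then $c=a^{-1}wa^{-1}$ is invertible in $A$ with inverse $aw^{-1}a\in J$, so $c\in U$.

*(4) If two of $a$, $c$ and their product $ac$ in $R$ lie in $U$, so does the third.* If $a,c\in U$, this is Theorem A. If $c,ac\in U$, then $a=(ac)c^{-1}\in U$ by Lemma 2 and Theorem A. If $a,ac\in U$, then $(ac)a\in U$ by Theorem A, so $c\in U$ by (3).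

**Proof of Theorem C in general.** Apply the statements just proved to $R^\#$ and to the elements $a=1+x$, $c=1+y$ of $1+R$, using (4) of Section 3 and the isomorphism $x\mapsto 1+x$.

*(1)* If $x\in\mathcal Q(R)$, then $a\in U(R^\#)$, and the element $(a^{-1})^2$ used above lies in $1+R$. Write it as $1+z$; then $(x\circ z)\circ x=0$. Conversely, $(x\circ z)\circ x=0$ says $(a(1+z))a=1$, so $a\in U(R^\#)$ and $x\in\mathcal Q(R)$.

*(2)* If $x\in\mathcal Q(R)$, then $a\in U(R^\#)\cap(1+R)$. The maps $R(a)$ and $R(a)^{-1}=R(a^{-1})$ preserve $1+R$. Left translation by $a$ preserves $1+R$, and for $b\in1+R$ the unique solution (14) of $ax=b$ lies in $1+R$. So both translations by $a$ are bijections of $1+R$, that is, both $\circ$-translations by $x$ are bijections of $R$.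

Conversely, let both $\circ$-translations by $x$ be bijective on $R$. The first corresponds to $1+r\mapsto(1+r)a=a+ra$ on $1+R$. That this is bijective means that $r\mapsto ra$ is bijective on $R$. Then $R(a)$ is bijective on $R^\#$, since it sends $n+r$ to $n+(nx+ra)$ for $n\in\mathbb Z$, $r\in R$. Bijectivity of $r\mapsto x\circ r$ gives $b\in1+R$ with $ab=1$. As in (2) above, $R(a)=R(a)R(b)R(a)$ on $R^\#$, hence $R(b)=R(a)^{-1}$ and $ba=1$. So $a\in U(R^\#)$ and $x\in\mathcal Q(R)$.

*(3)* and *(4)* The element $(x\circ y)\circ x$ corresponds to $(ac)a$, and $x\circ y$ to $ac$. By (4) of Section 3, membership in $\mathcal Q(R)$ corresponds to membership in $U(R^\#)$, so both statements carry over word for word. $\blacksquare$
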